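# Convex-cyclic operators: pure hyponormal and continuous normal examples, and two classifications

## The theorems

Throughout, $H$ is a complex separable infinite-dimensional Hilbert space and $L(H)$ is the algebra of bounded operators on it. For a bounded operator $T$ and a vector $x$ put $\mathrm{Orb}(T,x)=\{T^nx:n=0,1,2,\dots\}$. The operator $T$ is *convex-cyclic*, and $x$ is a *convex-cyclic vector*, if the convex hull of $\mathrm{Orb}(T,x)$ is dense. We use the same words on a complex Banach space. Let $S$ be the unilateral shift on the Hardy space $H^2$, and let $(M_th)(t)=t\,h(t)$ on $L^2[0,1]$.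

**Main Theorem.** There is a pure hyponormal operator that is convex-cyclic, and there is a continuous normal operator that is convex-cyclic. Explicitly, $3i+S$ is pure hyponormal and convex-cyclic, and $3i+M_t$ is continuous normal and convex-cyclic.

This answers both halves of a question in T. Bermúdez, A. Bonilla and N. Feldman, "On convex-cyclic operators", arXiv:1410.4664 (2014). It follows from a general sufficient condition, and two classifications go further. Notation: $\mathbb D$ is the open unit disc; $A^*=\{\bar z:z\in A\}$ for $A\subset\mathbb C$; $\mu^*(E)=\mu(E^*)$ for a positive measure $\mu$; $F^*(w)=\overline{F(\bar w)}$ for a function $F$; $\widehat\sigma(T)$ is the polynomially convex hull of the spectrum, that is, $\sigma(T)$ with its holes filled, so $\mathbb C\setminus\widehat\sigma(T)$ is connected. On an operator, the star means the adjoint.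

**Theorem A.** Let $T$ be a bounded operator on a complex Banach space $X$ and let $K=\widehat\sigma(T)$. If $K\cap\overline{\mathbb D}=\emptyset$ and $K\cap K^*=\emptyset$, then every cyclic vector of $T$ is a convex-cyclic vector.

**Corollary.** If $A$ is any cyclic operator and $c=i(\|A\|+2)$, then $A+cI$ is convex-cyclic. In particular every cyclic pure hyponormal operator and every cyclic continuous normal operator has a convex-cyclic translate, and these translates are again pure hyponormal, respectively continuous normal.

**Theorem B.** A normal operator $N$ with scalar-valued spectral measure $\mu$ is convex-cyclic if and only if $N$ is cyclic, $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$.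

**Theorem C.** For $c\in\mathbb C$ and $r>0$, the operator $c+rS$ is convex-cyclic if and only if

- (a) $|c|\ge1+r$ and $|\operatorname{Im}c|>r$, or
- (b) $|c|>1+r$, $|\operatorname{Im}c|=r$ and $\operatorname{Re}c<0$.

In these cases every cyclic vector is convex-cyclic.

## Convex hulls of orbits, pure hyponormality, continuous spectrum

A *convex polynomial* is $p(z)=a_0+a_1z+\dots+a_nz^n$ with all $a_k\ge0$ and $\sum a_k=1$. The convex hull of $\mathrm{Orb}(T,x)$ consists of the finite convex combinations $\sum a_kT^kx$, so it equals $\{p(T)x:p\text{ a convex polynomial}\}$. A vector is *cyclic* if the linear span $\{q(T)x: q \text{ a polynomial}\}$ of its orbit is dense. Convex-cyclic implies cyclic.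

An operator $T\in L(H)$ is *hyponormal* if $T^*T-TT^*\ge0$. It is *pure* if no restriction of $T$ to a nonzero reducing subspace is normal, that is, $T$ has no nonzero normal direct summand. The shift $S$ is an example, as we check below; $S\oplus I$ is hyponormal but not pure. A *continuous normal operator* is a normal operator without eigenvalues; equivalently, its spectral measure has no atoms. The operator $M_t$ is an example: if $(t-\lambda)h=0$ a.e., then $h=0$ a.e. The question is not idle: a theorem of Sanders says that no hyponormal operator on a Hilbert space is *weakly hypercyclic*, which means that no single orbit is dense in the weak topology. We ask what happens when the orbit is replaced by its convex hull.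

A *scalar-valued spectral measure* of a normal $N$ is a finite positive Borel measure with the same null sets as the spectral measure of $N$. For $N=M_z$ on $L^2(\mu)$ one may take $\mu$ itself. The conditions in Theorem B depend only on the null sets of $\mu$. For $3i+M_t$, $\mu$ is length measure on the segment $3i+[0,1]$ and $\mu^*$ is length measure on $-3i+[0,1]$, so $\mu\perp\mu^*$.

Theorem B reaches operators that Theorem A cannot see. Let $(q_j)$ enumerate all $a/2^m\in(0,1)$ with $a$ odd, $m\ge1$, and all $-a/3^m\in(-1,0)$ with $3\nmid a$, $m\ge1$. Then $(q_j)$ is dense in $[-1,1]$, and $q_j\ne-q_k$ for all $j,k$, by comparing denominators. Let $\mu=\sum_j2^{-j}\,(\text{length measure on }[2,3]+iq_j)$. This measure has no atoms, $\mu(\overline{\mathbb D})=0$, and $\mu\perp\mu^*$, because the two are carried by disjoint countable unions of segments. But the spectrum of $M_z$ on $L^2(\mu)$ is the support of $\mu$, the rectangle $[2,3]+i[-1,1]$, which equals its own reflection. The sufficiency part of the proof of Theorem B works directly with $M_z$ on $L^2(\mu)$ and shows that this operator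 is convex-cyclic.

For Theorem C, the spectrum of $c+rS$ is the closed disc $\{|z-c|\le r\}$. Take $r=1$. Then $c=3i$ and $c=2i$ satisfy (a), although for $c=2i$ the disc touches the unit circle. The value $c=-2+i$ satisfies (b); the disc touches the negative real axis. The value $c=2+i$ fails, because the disc touches the positive axis. The value $c=-\sqrt3+i$ has $|c|=2$ and fails, because its disc touches both the negative axis and the unit circle.

## One half-plane at a time

**Lemma 1.** A vector $x$ is convex-cyclic for $T$ if and only if $\sup_n\operatorname{Re}f(T^nx)=+\infty$ for every nonzero $f\in X^*$.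

**Proof.** If $f\ne0$ and $\operatorname{Re}f(T^nx)\le C$ for all $n$, then the convex hull of the orbit lies in the closed half-space $\{\operatorname{Re}f\le C\}\neq X$, so it is not dense. Conversely, if the closed convex hull is not $X$, choose a point outside it. Hahn–Banach separation gives $f\ne0$ with $\operatorname{Re}f$ bounded above on the hull, in particular on the orbit. $\square$

*Dimension one.* Let $T=\lambda$ on $\mathbb C$ and $x=1$. By Lemma 1, $x$ is convex-cyclic exactly when $\sup_n\operatorname{Re}(\alpha\lambda^n)=\infty$ for all $\alpha\ne0$. If $|\lambda|\le1$, this fails because the sequence is bounded. If $\lambda$ is real, it fails with $\alpha=i$. If $|\lambda|>1$ and $\lambda\notin\mathbb R$, it holds: the arguments of $\alpha\lambda^n$ are $\arg\alpha+n\theta$ with $\theta\notin\pi\mathbb Z$. Either $\theta/2\pi$ is irrational and these angles are dense modulo $2\pi$, or $e^{i\theta}$ is a root of unity of order $m\ge3$ and some residue class of $n$ gives an angle within $\pi/m\le\pi/3$ of $0$. Either way $\operatorname{Re}(\alpha\lambda^n)\ge\frac12|\alpha||\lambda|^n$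 for infinitely many $n$. So the answer is: $|\lambda|>1$ and $\lambda\ne\bar\lambda$. These are the two hypotheses of Theorem A for $K=\{\lambda\}$.

*A conjugate pair.* Let $T=\operatorname{diag}(\lambda,\bar\lambda)$ on $\mathbb C^2$ with $\lambda\notin\mathbb R$. A vector with a zero coordinate is not cyclic. If $x_1x_2\ne0$, take $f(u)=i(u_1/x_1+u_2/x_2)$. Then $f(T^nx)=i(\lambda^n+\bar\lambda^n)\in i\mathbb R$, so $x$ is not convex-cyclic, however large $|\lambda|$ is. Mass on both sides of a reflection is an obstruction, because convex polynomials have real coefficients.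

## Integrals over a segment, and where asymptotics stop

Try $N=3i+M_t$ with the vector $g=1$. For $f\in L^2[0,1]$ put $u=\bar f$, so that
$$a_n=\langle N^n1,f\rangle=\int_0^1(3i+t)^nu(t)\,dt .$$
For $u=1$,
$$a_n=\frac{(1+3i)^{n+1}-(3i)^{n+1}}{n+1}.$$
Since $|1+3i|=\sqrt{10}>3$, the first term dominates. By the one-dimensional computation $\operatorname{Re}(1+3i)^{n+1}\ge\frac12\,10^{(n+1)/2}$ infinitely often, and so $\sup_n\operatorname{Re}a_n=\infty$. The natural plan is to do this for every $u$: find the dominant point of the segment and use the rotation there.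

The plan stops at the words "for every $f$" in Lemma 1. An arbitrary $u\in L^2$ can oscillate and become tiny near $t=1$, so there is no leading term to compute. Nor does it suffice to know that $|a_n|$ is large: in the conjugate-pair example with $|\lambda|>1$ the sequence $i(\lambda^n+\bar\lambda^n)$ is unbounded while its real parts are all $0$. A proof must use the bound $\operatorname{Re}a_n\le C$ for all $n$ at once, without asymptotics of $a_n$.

So put the $a_n$ into a generating function. A one-sided bound says that the coefficients $C-\operatorname{Re}a_n$ of a power series are nonnegative, and such series satisfy a strong theorem.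

## A power series with nonnegative coefficients

**Pringsheim's theorem.** If $G(w)=\sum g_nw^n$ with $g_n\ge0$ has finite radius of convergence $R>0$, then $G$ has no analytic extension to a neighbourhood of the point $R$.

The reason is short. If there were such an extension, the Taylor series of $G$ at $R/2$ would converge in a disc larger than $|w-R/2|\le R/2$, hence at $R+\varepsilon$ for some $\varepsilon>0$. There it equals $\sum_m\sum_{n\ge m}g_n\binom nm(R/2)^{n-m}(R/2+\varepsilon)^m$. All terms are nonnegative, so summing over $m$ first gives $\sum g_n(R+\varepsilon)^n<\infty$, a contradiction.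

**Lemma 2.** Let $K\supset\sigma(T)$ be compact with $0\notin K$ and $K\cap[1,\infty)=\emptyset$. Put $J=\{1/z:z\in K\}$. Let $x\in X$, $f\in X^*$, $a_n=f(T^nx)$, and suppose $\operatorname{Re}a_n\le C$ for all $n$, where $C\ge0$. Put $F(w)=f((1-wT)^{-1}x)$. Then $F$ is analytic on $\widehat{\mathbb C}\setminus J$ with $F(\infty)=0$. The Taylor series of $F+F^*$ at $0$ converges in $\mathbb D$ to a function $\tilde H$, and $|\tilde H(w)|\le M/(1-|w|)$ in $\mathbb D$ for some constant $M$.

**Proof.** *Analyticity of $F$.* Near $w=0$ the function $F$ is analytic by the Neumann series. For $w\ne0$,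
$$F(w)=w^{-1}f\big((w^{-1}-T)^{-1}x\big),\tag{1}$$
which is analytic as long as $w^{-1}\notin K$, i.e. $w\notin J$. Since $0\notin K\supset\sigma(T)$, the resolvent $(\zeta-T)^{-1}$ is analytic at $\zeta=0$, so (1) with $\zeta=w^{-1}$ shows that $F$ is analytic at $\infty$ with $F(\infty)=0$. Note that $0\notin J$. Also $F^*$ is analytic on $\widehat{\mathbb C}\setminus J^*$.

*The series.* Near $0$ we have $F=\sum a_nw^n$, hence $F+F^*=\sum2\operatorname{Re}(a_n)w^n$. Let
$$G(w)=\sum_{n\ge0}(C-\operatorname{Re}a_n)w^n .$$
Its coefficients are nonnegative and grow at most geometrically, so its radius of convergence $R$ is positive. Near $0$, $G$ equals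
$$\Phi(w)=\frac{C}{1-w}-\frac12(F+F^*)(w).$$

*Claim: $R\ge1$.* A point $w\in(0,1]$ lies in $J$ only if $1/w\in K\cap[1,\infty)=\emptyset$. So $J$ and $J^*$ miss $[0,1]$, and $\Phi$ is analytic on a neighbourhood of $[0,1)$. Suppose $R<1$. Take a convex open neighbourhood $U$ of $[0,R]$ on which $\Phi$ is analytic. The set $U\cap\{|w|<R\}$ is convex, hence connected, and contains a neighbourhood of $0$, so $G=\Phi$ on it by the identity theorem. Thus $\Phi$ extends $G$ analytically to a neighbourhood of $R$, contrary to Pringsheim's theorem. So $R\ge1$, and the Taylor series of $F+F^*$ converges in $\mathbb D$ to $\tilde H=2\big(\frac C{1-w}-G\big)$.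

*The bound.* By the identity theorem along $[0,1)$, $G(\rho)=\frac{C}{1-\rho}-\frac12(F+F^*)(\rho)$ for $0\le\rho<1$. The function $F+F^*$ is bounded on the compact set $[0,1]$, so $G(\rho)\le M_0/(1-\rho)$ for some $M_0$. Since the coefficients are nonnegative, $|G(w)|\le G(|w|)$. Hence $|\tilde H(w)|\le 2(C+M_0)/(1-|w|)$. $\square$

In dimension one this already does everything. If $T=\lambda\ne0$, $\lambda\notin[1,\infty)$ and $\operatorname{Re}(\alpha\lambda^n)\le C$ for all $n$, the lemma says that the Taylor series of $\frac{\alpha}{1-\lambda w}+\frac{\bar\alpha}{1-\bar\lambda w}$ converges in all of $\mathbb D$. If $|\lambda|>1$, both poles $1/\lambda,1/\bar\lambda$ lie in $\mathbb D$. If moreover $\lambda\ne\bar\lambda$, they are distinct and cannot cancel, so $\alpha=0$. For general $T$ the poles become the compact sets $J$ and $J^*$. Analytic continuation from $0$ to the rest of $\mathbb D\setminus(J\cup J^*)$ now needs connectedness.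

## Nonseparating compact sets and logarithms

**Lemma 3.** Let $L\subset\mathbb C$ be compact and $w_0\notin L$. The function $z\mapsto z-w_0$ has a continuous logarithm on $L$ if and only if $w_0$ lies in the unbounded component of $\mathbb C\setminus L$. Consequently:

- (i) (Janiszewski's theorem, disjoint case) if $J_1,J_2$ are disjoint compact sets with $\mathbb C\setminus J_1$ and $\mathbb C\setminus J_2$ connected, then $\mathbb C\setminus(J_1\cup J_2)$ is connected;
- (ii) a compact totally disconnected set $L\subset\mathbb C$ has connected complement.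

**Proof.** *If.* Let $V$ be the unbounded component, and let $E$ be the set of $w\in V$ for which $z-w$ has a continuous logarithm on $L$. If $|w|>\max_L|z|$, the values $z-w$ ($z\in L$) lie in an open half-plane bounded by a line through $0$, so $w\in E$. If $w,w'\in V$ and $|w-w'|<\operatorname{dist}(w,L)$, then
$$\frac{z-w'}{z-w}=1+\frac{w-w'}{z-w}$$
lies in the disc $|\zeta-1|<1$ for $z\in L$ and so has a continuous logarithm; hence $w\in E\iff w'\in E$. It follows that $E$ and $V\setminus E$ are open. As $V$ is connected, $E=V$.

*Only if.* Suppose $w_0$ lies in a bounded component $W$ and $\ell$ is continuous on $L$ with $e^{\ell(z)}=z-w_0$. Extend $\ell$ continuously to $\mathbb C$ by Tietze. Put $\beta(z)=z-w_0$ for $z\notin W$ and $\beta(z)=e^{\ell(z)}$ for $z\in\overline W$. The two closed sets $\mathbb C\setminus W$ and $\overline W$ meet in $\partial W\subset L$, where the definitions agree. So $\beta:\mathbb C\to\mathbb C\setminus\{0\}$ is continuous. On a large circle around $w_0$, $\beta(z)=z-w_0$ has winding number $1$ about $0$. But shrinking the circle to a point deforms this loop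 to a constant inside $\mathbb C\setminus\{0\}$, so the winding number is $0$, a contradiction.

(i) Let $w_0\notin J_1\cup J_2$. Then $z-w_0$ has a continuous logarithm on $J_1$ and on $J_2$, hence on the disjoint union. So $w_0$ lies in the unbounded component; there is only one component.

(ii) Let $w_0\notin L$. A compact totally disconnected metric space is a finite disjoint union of clopen sets of diameter less than any prescribed number. Take the diameters less than $\operatorname{dist}(w_0,L)$. On each piece, $z-w_0$ lies in a disc that omits $0$, and so has a continuous logarithm. Hence there is one on $L$. $\square$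

## Gluing a resolvent to its reflection: proof of Theorem A

Let $x$ be cyclic and $f\in X^*$ with $\sup_n\operatorname{Re}f(T^nx)<\infty$. By Lemma 1 it suffices to show $f=0$.

**Step 1: the setting of Lemma 2.** A real point of $K$ would lie in $K\cap K^*$, so $K\cap\mathbb R=\emptyset$. In particular $0\notin K$ and $K\cap[1,\infty)=\emptyset$, and Lemma 2 gives $F$ and $\tilde H$. Since $K$ is a bounded set outside $\overline{\mathbb D}$, $J=1/K$ is a compact subset of $\mathbb D\setminus\{0\}$. Moreover $J\cap J^*=\emptyset$. Inversion carries $\widehat{\mathbb C}\setminus K$, which is connected, onto $\widehat{\mathbb C}\setminus J$. Removing the point $\infty$ from this connected open set leaves it connected, so $\mathbb C\setminus J$ is connected; likewise $\mathbb C\setminus J^*$. By Lemma 3(i), $\mathbb C\setminus(J\cup J^*)$ is connected.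

**Step 2: $\mathbb D\setminus(J\cup J^*)$ is connected.** We need this to continue identities inside $\mathbb D$. Let $W$ be a component. Suppose $\overline W\cap\partial\mathbb D=\emptyset$. A boundary point of $W$ cannot lie in the open set $\mathbb D\setminus(J\cup J^*)$, whose components are open and disjoint, so $\partial W\subset J\cup J^*$. Then $W$ is open and relatively closed in the connected set $\mathbb C\setminus(J\cup J^*)$, hence equal to it. But $W$ is bounded and that set is not, a contradiction. So $W$ meets every annulus $\{\rho<|w|<1\}$. For $\rho$ near $1$ this annulus misses the compact set $J\cup J^*\subset\mathbb D$, and it is connected, so every component contains it. There is only one component.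

**Step 3: an identity between $F$ and its reflection.** The functions $F+F^*$ and $\tilde H$ are analytic on $\mathbb D\setminus(J\cup J^*)$ and agree near $0$. By Step 2,
$$F+F^*=\tilde H\quad\text{on }\mathbb D\setminus(J\cup J^*).\tag{2}$$

**Step 4: gluing and Liouville.** By (2), $F$ continues across $J$: there $F^*$ is analytic, because $J\cap J^*=\emptyset$, and so is $\tilde H$. Precisely, use $F$ on $\mathbb C\setminus J$ and $\tilde H-F^*$ on $\mathbb D\setminus J^*$. The two agree on the overlap $\mathbb D\setminus(J\cup J^*)$ by (2). The union of the two domains omits only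
$$J\cap\big(J^*\cup(\mathbb C\setminus\mathbb D)\big)=(J\cap J^*)\cup(J\setminus\mathbb D)=\emptyset.\tag{3}$$
So the glued function is entire, and it equals $F$ near $\infty$, where it vanishes. By Liouville's theorem it is $0$. Hence $F=0$ near $0$ and all $f(T^nx)=0$. As $x$ is cyclic, $f=0$. $\square$

## Translates: $3i+S$ and $3i+M_t$

**Proof of the Corollary.** The spectrum of $A+cI$ lies in the closed disc of centre $c$ and radius $\|A\|$. This disc has connected complement, so it contains $\widehat\sigma(A+cI)$ too. On the disc $|z|\ge|c|-\|A\|=2$ and $\operatorname{Im}z\ge2$, so the hull misses $\overline{\mathbb D}$ and its own reflection. The operators $A$ and $A+cI$ generate the same polynomials, hence have the same cyclic vectors, and Theorem A applies. They also have the same reducing subspaces, the same self-commutator ($(A+c)^*(A+c)-(A+c)(A+c)^*=A^*A-AA^*$, also on each reducing subspace), and the same eigenvectors. So pure hyponormality and continuous normality pass to the translate. $\square$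

**Proof of the Main Theorem.** *Pure hyponormal.* Let $T=c+rS$ on $H^2$ with $r>0$. Then
$$T^*T-TT^*=r^2(S^*S-SS^*)=r^2(I-SS^*)=r^2Q\ge0,$$
where $Q$ is the projection onto $\mathbb Ce_0$, $e_n(z)=z^n$. So $T$ is hyponormal. Let $P$ be the projection onto a reducing subspace of $T$. It commutes with $S$ and $S^*$, hence with $Q$, so $Pe_0=PQe_0=QPe_0\in\mathbb Ce_0$. Thus $Pe_0=e_0$ or $Pe_0=0$. Since $PS^ne_0=S^nPe_0$ and the vectors $S^ne_0$ span a dense subspace, $P=I$ or $P=0$. The only nonzero reducing subspace is $H^2$, and $T$ is not normal. So $T$ is pure. The vector $e_0$ is cyclic. For $T=3i+S$ we have $\widehat\sigma(T)=\{|z-3i|\le1\}$, which misses $\overline{\mathbb D}$ and its own reflection. By Theorem A, $T$ is convex-cyclic.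

*Continuous normal.* Let $N=3i+M_t$ on $L^2[0,1]$. It is normal without eigenvalues. The constant $1$ is cyclic by the Weierstrass approximation theorem, and $\widehat\sigma(N)=3i+[0,1]$ misses $\overline{\mathbb D}$ and its own reflection. By Theorem A, $N$ is convex-cyclic. $\square$

## Normal operators: a measure singular to its reflection

We prove Theorem B. A convex-cyclic operator is cyclic, and by the spectral theorem a cyclic normal operator is unitarily equivalent to $M_z$ on $L^2(\mu)$ with $\mu\ne0$ a finite compactly supported scalar spectral measure. So let $N=M_z$ on $L^2(\mu)$.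

### Necessity

Let $g$ be convex-cyclic. Then $g\ne0$ $\mu$-a.e., because all $p(N)g$ vanish where $g$ does.

**The unit disc carries no mass.** Suppose $\mu(\overline{\mathbb D})>0$ and take $f=\chi_{\overline{\mathbb D}}\ne0$. Then $|\langle z^ng,f\rangle|\le\int|g|\,d\mu<\infty$ for all $n$, contradicting Lemma 1.

**No mass is shared with the reflection.** This imitates the conjugate-pair example: we build $f$ with $\langle z^ng,f\rangle\in i\mathbb R$. Suppose $\mu\not\perp\mu^*$. Put $\lambda=\mu+\mu^*$, so $\lambda=\lambda^*$. Write $\mu=\varphi\lambda$; then $\mu^*=\varphi(\bar z)\lambda$. Let $E=\{z:\varphi(z)>0,\ \varphi(\bar z)>0\}$, so $E=E^*$. Since $\mu$ is carried by $\{\varphi(z)>0\}$ and $\mu^*$ by $\{\varphi(\bar z)>0\}$, the set $E$ cannot be $\lambda$-null; so $\lambda(E)>0$. On $E$ the measures $\lambda$ and $\mu$ have the same null sets, so $g(z)\ne0$ for $\lambda$-a.e. $z\in E$. As $E$ and $\lambda$ are symmetric, also $g(\bar z)\ne0$ for $\lambda$-a.e. $z\in E$. Define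
$$s(z)=\min\{1,\ \varphi(z)|g(z)|,\ \varphi(\bar z)|g(\bar z)|\}\ \text{ on }E,\qquad s=0\ \text{ off }E,$$
and let $\bar f=is/(g\varphi)$ on $E$, $f=0$ off $E$. Then $|f|\le1$, and $f\ne0$ in $L^2(\mu)$ because $s>0$ $\lambda$-a.e. on $E$. Moreover
$$\langle z^ng,f\rangle=\int_Ez^ng\,\frac{is}{g\varphi}\,\varphi\,d\lambda=i\int z^ns\,d\lambda .$$
Since $s(\bar z)=s(z)$ and $\lambda=\lambda^*$, the integral $\int z^ns\,d\lambda$ equals its complex conjugate, so it is real. Hence $\operatorname{Re}\langle z^ng,f\rangle=0$ for all $n$, contradicting Lemma 1.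

### Sufficiency

Assume $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$. Theorem A does not apply to $N$ directly, since the support of $\mu$ may meet its reflection, as in the rectangle example. We apply it on smaller compact sets and patch.

**Step 1: convex polynomials on thin sets.** *If $K\ne\emptyset$ is compact and totally disconnected, $K\cap\overline{\mathbb D}=\emptyset$ and $K\cap K^*=\emptyset$, then the convex polynomials are uniformly dense in $C(K)$.* First, ordinary polynomials are dense. The complement of $K$ is connected by Lemma 3(ii). Given $u\in C(K)$ and $\varepsilon>0$, split $K$ into finitely many disjoint clopen pieces on each of which $u$ varies by less than $\varepsilon$. A function constant on each piece is then within $\varepsilon$ of $u$. It extends to a function that is locally constant, hence holomorphic, near $K$. By Runge's theorem it is a uniform limit on $K$ of polynomials. (This is a special case of Lavrentiev's theorem that $P(K)=C(K)$ for compact $K$ with empty interior and connected complement.) So the constant $1$ is cyclic for $M_z$ on the Banach space $C(K)$.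 The spectrum of this operator is $K$: for $\lambda\notin K$ the inverse of $M_z-\lambda$ is multiplication by $1/(z-\lambda)$, and for $\lambda\in K$ all functions in the range of $M_z-\lambda$ vanish at $\lambda$. As $\mathbb C\setminus K$ is connected, $\widehat\sigma(M_z)=K$. By Theorem A with $X=C(K)$, $1$ is convex-cyclic, which is the assertion.

**Step 2: exhausting $\mu$ by thin sets.** *There are nonempty compact totally disconnected sets $K_1\subset K_2\subset\cdots$ with $K_n\cap\overline{\mathbb D}=\emptyset=K_n\cap K_n^*$ and $\mu(\mathbb C\setminus\bigcup K_n)=0$.* Choose a Borel set $A$ carrying $\mu$ with $\mu^*(A)=\mu(A^*)=0$. Replacing $A$ by $A\setminus(A^*\cup\overline{\mathbb D})$ removes a $\mu$-null set, and afterwards $A\cap A^*=\emptyset$ and $A\cap\overline{\mathbb D}=\emptyset$. By regularity there are compact $L_1\subset L_2\subset\cdots\subset A$ with $\mu(A\setminus L_n)<1/n$.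

To disconnect, remove strips. Only countably many vertical or horizontal lines have positive $\mu$-measure, so there are dense sequences $(\alpha_j)_{j\ge1}$, $(\beta_j)_{j\ge1}$ in $\mathbb R$ such that all lines $\operatorname{Re}z=\alpha_j$ and $\operatorname{Im}z=\beta_j$ are $\mu$-null. Choose $\varepsilon_j^{(n)}>0$, decreasing in $n$, so small that each of the open strips $|\operatorname{Re}z-\alpha_j|<\varepsilon_j^{(n)}$ and $|\operatorname{Im}z-\beta_j|<\varepsilon_j^{(n)}$ has $\mu$-measure $<2^{-j}/n$. Let $B_n$ be the complement of the union of these strips over $j$. Then $B_n$ is closed, increases with $n$, and $\mu(\mathbb C\setminus B_n)\le2/n$. A connected subset of $B_n$ has connected projections to the two axes; these miss the dense sets $\{\alpha_j\}$ and $\{\beta_j\}$, so each is a single point. Hence $B_n$ is totally disconnected. Take $K_n=L_n\cap B_n$. Then $\mu(\mathbb C\setminus K_n)\le3/n$. Discard the empty sets and renumber.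

**Step 3: one vector for all the sets.** Let $(\psi_j)$ be dense in $L^2(\mu)$, let $j(n)$ take every value in $\mathbb N$ infinitely often, and put $\varphi_n=\psi_{j(n)}\chi_{K_n}$ and $K_0=\emptyset$. We look for
$$g=c_k\ \text{ on }K_k\setminus K_{k-1}\quad(k\ge1),\qquad c_1=1,$$
with $c_k>0$ decreasing so fast that polynomials chosen on $K_n$ do no harm off $K_n$. Suppose $c_1\ge\dots\ge c_n>0$ are chosen. Then $g$ is known on $K_n$ and $c_n\le g\le1$ there. The function $\varphi_n/g$ belongs to $L^2(K_n,g^2\mu)$, since $\int_{K_n}|\varphi_n/g|^2g^2\,d\mu=\int_{K_n}|\varphi_n|^2d\mu<\infty$. As $C(K_n)$ is dense in this space, and convex polynomials are uniformly dense in $C(K_n)$ by Step 1, there is a convex polynomial $p_n$ with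
$$\int_{K_n}|p_ng-\varphi_n|^2\,d\mu<n^{-2}.$$
Let $M_n=\max_{i\le n}\sup_{\operatorname{supp}\mu}|p_i|$, which is finite as $\operatorname{supp}\mu$ is compact, and put
$$c_{n+1}=\min\Big\{c_n,\ \frac1{(n+1)(1+M_n)}\Big\}.$$
This defines $g$ $\mu$-a.e., with $0<g\le1$, so $g\in L^2(\mu)$. Off $K_n$ we have $g\le c_{n+1}$ a.e. and $\varphi_n=0$. Therefore
$$\|p_ng-\varphi_n\|\le\frac1n+\Big(\int_{\mathbb C\setminus K_n}|p_ng|^2d\mu\Big)^{1/2}\le\frac1n+M_nc_{n+1}\,\mu(\mathbb C)^{1/2}\le\frac1n+\frac{\mu(\mathbb C)^{1/2}}{n+1}.$$
Fix $j$ and let $n\to\infty$ through the values with $j(n)=j$. Then $\varphi_n=\psi_j\chi_{K_n}\to\psi_j$ in $L^2(\mu)$ by Step 2, so $p_n(N)g\to\psi_j$. Thus the closure of $\{p(N)g:p\text{ convex}\}$ contains every $\psi_j$, and $g$ is convex-cyclic. $\square$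

In particular, a continuous normal operator is convex-cyclic exactly when it is cyclic, $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$.

## Translated shifts: when the spectral disc touches the axis or the circle

We prove Theorem C. Let $T=c+rS$ on $H^2$, $\Delta=\{|z-c|<r\}$, $\Gamma=\partial\Delta$; then $\sigma(T)=\overline\Delta$. We showed above that $T$ is pure hyponormal. Let $U$ conjugate the Taylor coefficients of functions in $H^2$. It is a conjugate-linear isometry of $H^2$ onto itself with $U(c+rS)=(\bar c+rS)U$, and since convex polynomials have real coefficients, $Up(c+rS)x=p(\bar c+rS)Ux$. So $U$ carries (convex-)cyclic vectors of $c+rS$ to those of $\bar c+rS$, and we may assume $\operatorname{Im}c\ge0$. We identify elements of $H^2$ with their boundary functions, so $(T^nx)(e^{i\theta})=(c+re^{i\theta})^nx(e^{i\theta})$ and $\langle u,v\rangle=\frac1{2\pi}\int u\bar v\,d\theta$. Functionals in Lemma 1 are $u\mapsto\langle u,f\rangle$ with $f\in H^2$. For $h\in L^2(\partial\mathbb D)$ and $f=P_{H^2}h$ we have $\langle T^nx,f\rangle=\langle T^nx,h\rangle$.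

### Eigenvectors of the adjoint force $|c|\ge1+r$ and $\operatorname{Im}c\ge r$

For $\lambda\in\Delta$ put $\alpha=(\lambda-c)/r\in\mathbb D$ and $f(z)=1/(1-\bar\alpha z)$. Then $S^*f=\bar\alpha f$, so $T^*f=\bar\lambda f$, and $\langle T^nx,f\rangle=\lambda^n\langle x,f\rangle$. If $\lambda\in\overline{\mathbb D}$, this is bounded. If $\lambda\in\mathbb R$, multiply $f$ by a unimodular constant so that $\langle x,f\rangle\in i\mathbb R$; then all real parts vanish. By Lemma 1, convex-cyclicity of $T$ forces $\Delta\cap\overline{\mathbb D}=\emptyset$ and $\Delta\cap\mathbb R=\emptyset$, i.e. $|c|\ge1+r$ and $\operatorname{Im}c\ge r$. If $\operatorname{Im}c=r$ then $\operatorname{Re}c\ne0$, since otherwise $|c|=r$. So Theorem C reduces to three claims: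

1. (a) and (b) are sufficient, with every cyclic vector convex-cyclic;
2. if $\operatorname{Im}c=r$ and $\operatorname{Re}c>0$, then $T$ is not convex-cyclic;
3. if $\operatorname{Im}c=r$, $\operatorname{Re}c<0$ and $|c|=1+r$, then $T$ is not convex-cyclic.

### Claim 1: one contact point leaves at most a simple pole

Assume (a) or (b). Let $x$ be cyclic and $\operatorname{Re}\langle T^nx,f\rangle\le C$ for all $n$, with $C\ge0$. We show $f=0$. Put $K=\overline\Delta$ and $J=1/K$. If (a) holds with $|c|>1+r$, then $K$ misses $\overline{\mathbb D}$ and $K^*$, and Theorem A gives $f=0$. Two cases remain: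

- (a′) $|c|=1+r$ and $\operatorname{Im}c>r$;
- (b) $|c|>1+r$, $\operatorname{Im}c=r$ and $t:=\operatorname{Re}c<0$.

Now Theorem A fails at its hypotheses, by a single point each time.

**Step 1: geometry.** In both cases $0\notin K$. In (a′), $K$ lies in the open upper half-plane; in (b), $K\cap\mathbb R=\{t\}$ with $t<0$. So $K\cap[1,\infty)=\emptyset$ and Lemma 2 applies. As $K$ is a closed disc not containing $0$ and lies in $\{|z|\ge1,\operatorname{Im}z\ge0\}$, $J$ is a closed disc in $\overline{\mathbb D}\cap\{\operatorname{Im}w\le0\}$. In (a′), $J$ lies in the open lower half-plane, so $J\cap J^*=\emptyset$, and $J$ is internally tangent to $\partial\mathbb D$ at the single point $p=1/q$, where $q=c/|c|$ is the point of $K\cap\overline{\mathbb D}$. In (b), $J\subset\mathbb D$. Since $J$ and $J^*$ lie in opposite closed half-planes, $J\cap J^*=J\cap\mathbb R=\{p\}$ with $p=1/t$. As $t^2=|c|^2-r^2>1+2r>1$, we have $p\in(-1,0)$.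

**Step 2: $\mathbb D\setminus(J\cup J^*)$ is connected.** *Case (a′).* Map $\mathbb D$ onto $\{\operatorname{Im}>0\}$ by a Möbius map with $p\mapsto\infty$. Then $J$, tangent to $\partial\mathbb D$ at $p$, becomes $\{\operatorname{Im}\ge h\}\cup\{\infty\}$ for some $h>0$. The disc $J^*$ does not contain $p$, is disjoint from $J$ and is tangent to $\partial\mathbb D$ at $\bar p\ne p$; it becomes a closed disc $B\subset\{0\le\operatorname{Im}<h\}$ tangent to $\mathbb R$. We must connect points in $\{0<\operatorname{Im}<h\}\setminus B$. A horizontal line meets $B$ in the empty set or in a segment (possibly a point) centred on the vertical line $\ell$ through the centre of $B$. So every point of our set can be moved horizontally away from $\ell$ without meeting $B$. (A point of our set on $\ell$ lies above $B$, and its whole horizontal line misses $B$.) Far out on the left all points are connected, and likewise on the right. A horizontal line above $B$ and below height $h$ joins the two ends.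

*Case (b).* Fix $\rho<1$ such that the annulus $\{\rho<|w|<1\}$ misses $J\cup J^*$. Let $w\in\mathbb D\setminus(J\cup J^*)$ with $\operatorname{Im}w<0$. Move $w$ along the ray from the centre of $J$, away from $J$. The path stays outside $J$, and it misses $J^*$ while it is in the lower half-plane. It reaches the annulus, or else a point of $(-1,1)$, which is not $p$ because $p\in J$. In the latter case, and also for real starting points, move along $(-1,p)$ or $(p,1)$ to the annulus. The case $\operatorname{Im}w>0$ is symmetric. So every point is connected to the annulus.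

**Step 3: gluing.** As in the proof of Theorem A, $F+F^*=\tilde H$ on $\mathbb D\setminus(J\cup J^*)$. The definition $F:=\tilde H-F^*$ on $\mathbb D\setminus J^*$ extends $F$ analytically to $(\mathbb C\setminus J)\cup(\mathbb D\setminus J^*)$. By the computation in (3), the complement of this set is $(J\cap J^*)\cup(J\setminus\mathbb D)=\{p\}$ in both cases. So $F$ is analytic on $\mathbb C\setminus\{p\}$ with $F(\infty)=0$. It remains to control $F$ at $p$.

**Step 4: a resolvent bound.** For $|\zeta-c|>r$ the Neumann series for $((\zeta-c)-rS)^{-1}$ gives $\|(\zeta-T)^{-1}\|\le1/(|\zeta-c|-r)=1/\operatorname{dist}(\zeta,K)$. Let $w\notin J$, $w\ne0$, and let $z\in K$ be the point nearest to $1/w$. Then $1/z\in J$ and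
$$\operatorname{dist}(w,J)\le\Big|w-\frac1z\Big|=\frac{|w|}{|z|}\Big|z-\frac1w\Big|\le|w|\operatorname{dist}(w^{-1},K),$$
because $|z|\ge1$ on $K$. With (1) this gives, for the original $F$,
$$|F(w)|\le\frac{\|x\|\|f\|}{|w|\operatorname{dist}(w^{-1},K)}\le\frac{M}{\operatorname{dist}(w,J)}\qquad(w\notin J,\ w\ne0),\quad M=\|x\|\|f\|.\tag{4}$$

**Step 5: growth near $p$, except on a curve.** We show $|F(w)|\le M''/d(w)$ for $w$ near $p$ with $d(w)>0$, where $d(w)=\big||w|-1\big|$ in (a′) and $d(w)=|\operatorname{Im}w|$ in (b).

*Case (a′).* For $|w|>1$ use (4) and $\operatorname{dist}(w,J)\ge|w|-1$. For $|w|<1$ near $p$ we have $F=\tilde H-F^*$. Here $|\tilde H(w)|$ is at most a constant times $1/(1-|w|)$ by Lemma 2, and $F^*$ is bounded near $p\notin J^*$.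

*Case (b).* For $\operatorname{Im}w>0$ use (4) and $\operatorname{dist}(w,J)\ge\operatorname{Im}w$, as $J\subset\{\operatorname{Im}\le0\}$. For $\operatorname{Im}w<0$ near $p$ we have $F=\tilde H-F^*$ with $\tilde H$ bounded near $p\in\mathbb D$, and by (4) $|F^*(w)|\le M/\operatorname{dist}(\bar w,J)\le M/|\operatorname{Im}w|$.

**Step 6: averaging removes the curve.** Let $|w-p|=\rho$ be small. The function $|F|^{1/2}$ is subharmonic on $\mathbb C\setminus\{p\}$, so
$$|F(w)|^{1/2}\le\frac4{\pi\rho^2}\int_{B(w,\rho/2)}(M'')^{1/2}d(\zeta)^{-1/2}\,dA(\zeta).$$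
In (b) the disc lies in a square of side $\rho$ with sides parallel to the axes. The integral of $|y|^{-1/2}$ over an interval of length $\rho$ is at most $2\int_0^{\rho/2}y^{-1/2}dy=4(\rho/2)^{1/2}$, so $\int d^{-1/2}dA\le\rho\cdot4(\rho/2)^{1/2}$. In (a′) use polar coordinates $\zeta=Re^{i\theta}$. On the disc $R\le2$, $R$ ranges in an interval of length $\rho$, and, as $|w|\ge\frac12$, $\theta$ ranges in an interval of length at most $2\arcsin\rho\le\pi\rho$. So $\int d^{-1/2}dA\le2\cdot\pi\rho\cdot4(\rho/2)^{1/2}$. In both cases
$$|F(w)|^{1/2}\le M'''\rho^{-2}\cdot\rho^{3/2}=M'''\rho^{-1/2},$$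
that is, $|F(w)|\le M_1/|w-p|$ near $p$. (The square root is essential: $1/d$ itself is not integrable across the curve.)

**Step 7: a pole is impossible.** By Step 6 the singularity of $F$ at $p$ is at most a simple pole: for some constant $A$ the function $F(w)-A/(w-p)$ is entire, and it vanishes at $\infty$, so $F(w)=A/(w-p)$. Put $\lambda=1/p\in\Gamma$. Expanding at $0$, $\langle T^nx,f\rangle=-A\lambda^{n+1}$ for all $n\ge0$. Hence $\langle T^n(T-\lambda)x,f\rangle=0$ for all $n$, i.e. $f\perp(T-\lambda)q(T)x$ for all polynomials $q$. As $x$ is cyclic, $f\perp\operatorname{ran}(T-\lambda)$, so $T^*f=\bar\lambda f$. Thus $S^*f=\kappa f$ with $\kappa=(\bar\lambda-\bar c)/r$ and $|\kappa|=1$. The Taylor coefficients of $f$ satisfy $f_{n+1}=\kappa f_n$, so they all have the same modulus. Being square-summable, they vanish, and $f=0$. By Lemma 1, $x$ is convex-cyclic. This proves Claim 1.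

### Claim 2: contact with the positive axis

Let $\operatorname{Im}c=r$ and $t=\operatorname{Re}c>0$. If also $|c|\ge1+r$, then $t^2=|c|^2-r^2>1$, so $t\in K\cap[1,\infty)$ and Lemma 2 does not apply. We show that no vector is convex-cyclic. Let $0\ne x\in H^2$; then $\log|x|\in L^1(\partial\mathbb D)$. We construct $f\ne0$ with $\operatorname{Re}\langle T^nx,f\rangle>0$ for all large $n$; then $-f$ violates Lemma 1. The functional integrates over a short arc of $\Gamma$ that starts at $t$. There the arguments of $z^n$ turn slowly, because $\Gamma$ is tangent to $\mathbb R$ at $t$, while $|z|$ drops at a linear rate.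

**Step 1: the arc.** Put
$$z(s)=c+re^{i(-\pi/2-s)}=t-r\sin s+ir(1-\cos s).$$
Since $z(0)=t$ and $\frac d{ds}\log|z(s)|\big|_{s=0}=\operatorname{Re}\frac{z'(0)}{z(0)}=-\frac rt$, there are $s_0\in(0,\pi)$ and $0<b<B$ such that, with $A=r/t$,
$$te^{-Bs}\le|z(s)|\le te^{-bs},\qquad0\le\arg z(s)\le As^2\qquad(0\le s\le s_0).$$
For the first pair take $b=r/(2t)$, $B=2r/t$ and $s_0$ small. For the second, if $r\sin s\le t/2$, then $\arg z(s)\le\frac{r(1-\cos s)}{t-r\sin s}\le\frac{rs^2/2}{t/2}=As^2$.

**Step 2: reduction to $n^{-1/2}$.** Let $v(s)=\min\{1,|x(e^{i(-\pi/2-s)})|\}$. Then $|\log v|=-\log v\in L^1(0,s_0)$. Let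
$$a_n=\int_0^{s_0}z(s)^nv(s)\,ds,\qquad\eta=A^{-1/2},\qquad\delta_n=\eta n^{-1/2}.$$
Take $n$ so large that $\delta_n<s_0$. For $s\le\delta_n$ the argument $n\arg z(s)$ lies in $[0,nA\delta_n^2]=[0,1]$, and $\cos1>\frac12$. For $s\ge\delta_n$ use $|z(s)|^n\le t^ne^{-nb\delta_n}$ and $v\le1$. Therefore
$$t^{-n}\operatorname{Re}a_n\ge\frac12\int_0^{\delta_n}e^{-nBs}v\,ds-s_0e^{-nb\delta_n}.\tag{5}$$

**Step 3: the first term wins.** The danger is that $v$ is very small near $s=0$; integrability of $\log v$ limits how small. Fix $\varepsilon\in(0,1)$ with $B\varepsilon/2\le b/4$. Jensen's inequality for $\exp$ on $(0,\varepsilon\delta_n)$ gives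
$$\int_0^{\delta_n}e^{-nBs}v\,ds\ge\int_0^{\varepsilon\delta_n}e^{-nBs+\log v}ds\ge\varepsilon\delta_n\exp\Big(-\frac12nB\varepsilon\delta_n-\frac1{\varepsilon\delta_n}\int_0^{\varepsilon\delta_n}|\log v|\,ds\Big).$$
Here $n\delta_n=\eta\sqrt n$, so $\frac12nB\varepsilon\delta_n\le\frac b4\eta\sqrt n$. Also $\frac1{\varepsilon\delta_n}=\frac{\sqrt n}{\varepsilon\eta}$ and $\int_0^{\varepsilon\delta_n}|\log v|\,ds\to0$, so the last term is at most $\frac b4\eta\sqrt n$ for large $n$. Hence the integral is at least $\varepsilon\delta_ne^{-\frac12b\eta\sqrt n}$ for large $n$. The subtracted term in (5) is $s_0e^{-b\eta\sqrt n}$, which is smaller than $\frac12\varepsilon\eta n^{-1/2}e^{-\frac12b\eta\sqrt n}$ for large $n$. So $\operatorname{Re}a_n>0$ for all large $n$.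

**Step 4: realizing $a_n$.** Define $h$ on $\partial\mathbb D$ by $\bar h=2\pi v(s)/x$ at $e^{i(-\pi/2-s)}$ for $0<s<s_0$, and $h=0$ elsewhere. As $v\le|x|$ and $x\ne0$ a.e., $|h|\le2\pi$. With $f=P_{H^2}h$, $\langle T^nx,f\rangle=\frac1{2\pi}\int(c+re^{i\theta})^nx\bar h\,d\theta=a_n$. By Step 3, $f\ne0$ and $\sup_n\operatorname{Re}\langle T^nx,-f\rangle<\infty$. By Lemma 1, $x$ is not convex-cyclic. This proves Claim 2.

### Claim 3: contact with both the negative axis and the circle

Let $\operatorname{Im}c=r$, $t=\operatorname{Re}c<0$ and $|c|=1+r$. Then $t^2=|c|^2-r^2=1+2r$, so $t<-1$; $\overline\Delta\cap\mathbb R=\{t\}$; $\overline\Delta\cap\overline{\mathbb D}=\{q\}$ with $q=c/|c|$. Each contact alone was harmless in Claim 1. Together they trap a region between the unit circle, $\overline\Delta$ and $\overline\Delta^*$, and after inversion $\mathbb D\setminus(J\cup J^*)$ is disconnected, so the argument of Claim 1 breaks at its Step 2. We use the trapped region to build a bad functional for every $0\ne x\in H^2$: Cauchy's theorem moves an integral from $\Gamma$ and $\Gamma^*$, where $|z|^n$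 is large, to the unit circle, where $|z|^n=1$.

**Step 1: the trapped region.** Let $\varphi_0=\arg c\in(\pi/2,\pi)$. For $\varphi\in[\varphi_0,\pi]$ put $\psi=\varphi-\varphi_0$. The ray $\{\rho e^{i\varphi}:\rho>0\}$ meets $\Gamma$ where $\rho^2-2\rho|c|\cos\psi+|c|^2-r^2=0$, and so it first meets $\overline\Delta$ at distance
$$\rho(\varphi)=|c|\cos\psi-\sqrt{r^2-|c|^2\sin^2\psi}.$$
As $\sin(\pi-\varphi_0)=r/|c|$ and $\pi-\varphi_0<\pi/2$, the radicand is positive for $\varphi<\pi$ and zero at $\varphi=\pi$. The larger root $|c|\cos\psi+\sqrt{\cdots}$ is decreasing in $\psi$, and the product of the roots is the constant $t^2$, so $\rho$ is increasing. It is continuous on $[\varphi_0,\pi]$, smooth on $[\varphi_0,\pi)$, with $\rho(\varphi_0)=|c|-r=1$ and $\rho(\pi)=|t|$. Being monotone, it has $\rho'\in L^1$ and is absolutely continuous. Extend it to $[\varphi_0,2\pi-\varphi_0]$ by $\rho(2\pi-\varphi)=\rho(\varphi)$. For $\varphi\in(\varphi_0,\pi)$ the ray meets $\Gamma$ in two points, so it crosses $\Gamma$ transversally. Let $\gamma=\{\rho(\varphi)e^{i\varphi}:\varphi_0\le\varphi\le\pi\}$, a proper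 sub-arc of $\Gamma$ from $q$ to $t$, and let
$$V=\{\rho e^{i\varphi}:\ |\varphi-\pi|<\pi-\varphi_0,\ 0<\rho<\rho(\varphi)\}.$$
$V$ is open. In the coordinates $(\varphi,\log\rho)$ it is the region below a continuous graph, so it is simply connected. On $V$ we have $|z|\le|t|$. Finally $V$ misses $\overline\Delta\cup\overline\Delta^*$. For $\varphi_0<\varphi<\pi$ the points of $V$ come before the first hit of $\overline\Delta$, and they have $\operatorname{Im}>0$, while $\overline\Delta^*\subset\{\operatorname{Im}\le0\}$. For $\varphi=\pi$ they lie in $(t,0)$. The rest is symmetric.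

**Step 2: a symmetric analytic function dominated by $|x|$ on $\gamma$.** Since $\log|x|\in L^1$, there is an outer function $Y$ on $\mathbb D$ with $|Y|=\min(1,|x|)$ a.e. on $\partial\mathbb D$. For $|\zeta|>1$ set $y(c+r\zeta)=\overline{Y(1/\bar\zeta)}$. Then $y$ is analytic, zero-free and bounded by $1$ on $\mathbb C\setminus\overline\Delta$, and it has nontangential limits a.e. on $\Gamma$ with $|y(c+re^{i\theta})|=\min(1,|x(e^{i\theta})|)$. Put
$$k=y\,y^*,\qquad y^*(z)=\overline{y(\bar z)}.$$
This is analytic on $\mathbb C\setminus(\overline\Delta\cup\overline\Delta^*)\supset V$, with $|k|\le1$ and $k(\bar z)=\overline{k(z)}$. The arc $\gamma\setminus\{t\}$ lies in $\{\operatorname{Im}>0\}$, so $y^*$ is analytic and zero-free near each of its points. Hence $k$ has nontangential limits a.e. on $\gamma$, with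
$$0<|k(c+re^{i\theta})|\le|x(e^{i\theta})|\quad\text{a.e. there}.\tag{6}$$

**Step 3: $I_n:=\int_{\gamma,\,q\to t}z^nk\,dz$ satisfies $|\operatorname{Im}I_n|\le\pi$ for all $n\ge0$.** For $0\le\eta\le1$ let $C_\eta$ be the curve $\varphi\mapsto\rho_\eta(\varphi)e^{i\varphi}$, $\varphi_0\le\varphi\le2\pi-\varphi_0$, with $\rho_\eta=1+\eta(\rho-1)$. So $C_0$ is an arc of $\partial\mathbb D$, and $C_1$ runs along $\gamma$ from $q$ to $t$ and then along $\gamma^*$ from $t$ to $\bar q$.

*From $C_0$ to $C_\eta$, $\eta<1$.* For $\varphi_0<\varphi<2\pi-\varphi_0$ we have $\rho(\varphi)>1$, so $\rho_\eta(\varphi)<\rho(\varphi)$ and the curve is in $V$ except for its endpoints. As $V$ is simply connected, $z^nk$ has a primitive $\Psi$ on $V$. For small $\varepsilon>0$ restrict $C_0$ and $C_\eta$ to $[\varphi_0+\varepsilon,2\pi-\varphi_0-\varepsilon]$. The curves are absolutely continuous, so each integral is the difference of $\Psi$ at the endpoints. The two integrals therefore differ by integrals over the two radial segments that join corresponding endpoints, that is, by at most $2|t|^n(\rho(\varphi_0+\varepsilon)-1)$.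 In terms of $\varphi$ we have
$$dz=(\rho_\eta'+i\rho_\eta)e^{i\varphi}\,d\varphi,\qquad|z^nk|\,|\rho_\eta'+i\rho_\eta|\le|t|^n(|\rho'|+|t|)\in L^1.\tag{7}$$
So letting $\varepsilon\to0$ gives $\int_{C_\eta}z^nk\,dz=\int_{C_0}z^nk\,dz$.

*From $C_\eta$ to $C_1$.* Let $\eta\to1$. The map $\varphi\mapsto\rho(\varphi)e^{i\varphi}$ is injective and smooth with nonvanishing derivative on $(\varphi_0,\pi)$, hence locally bi-Lipschitz there, so null sets of $\gamma$ correspond to null sets of $\varphi$. The points $\rho_\eta(\varphi)e^{i\varphi}$ approach $\rho(\varphi)e^{i\varphi}$ along a ray transversal to $\Gamma$, i.e. nontangentially. So for a.e. $\varphi\in(\varphi_0,\pi)$ the integrand converges to the boundary integrand. The same holds on $(\pi,2\pi-\varphi_0)$ by the symmetry of $k$. By (7) and dominated convergence,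
$$\int_{C_1}z^nk\,dz=\int_{C_0}z^nk\,dz .$$
The right side has modulus at most $2\pi$, because $|z^nk|\le1$ on $C_0\subset\partial\mathbb D$. On the left, the substitution $z\mapsto\bar z$ and $k(\bar z)=\overline{k(z)}$ show that the part over $\gamma^*$ from $t$ to $\bar q$ is the conjugate of $\int_{\gamma,\,t\to q}z^nk\,dz=-I_n$. So the left side is $I_n-\overline{I_n}=2i\operatorname{Im}I_n$, and $|\operatorname{Im}I_n|\le\pi$.

**Step 4: the functional.** Put $a_n=iI_n$; then $|\operatorname{Re}a_n|=|\operatorname{Im}I_n|\le\pi$. On $\gamma$ write $z=c+re^{i\theta}$, $dz=\pm ire^{i\theta}d\theta$, where the sign, the same on all of $\gamma$, accounts for the orientation from $q$ to $t$. Define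
$$\bar h(e^{i\theta})=\frac{2\pi i\,k(c+re^{i\theta})\,(\pm ire^{i\theta})}{x(e^{i\theta})}\ \text{ when }c+re^{i\theta}\in\gamma,\qquad h=0\ \text{ otherwise.}$$
By (6), $|h|\le2\pi r$. With $f=P_{H^2}h$,
$$\langle T^nx,f\rangle=\langle T^nx,h\rangle=\frac1{2\pi}\int(c+re^{i\theta})^nx\bar h\,d\theta=iI_n=a_n,$$
so $\sup_n\operatorname{Re}\langle T^nx,f\rangle\le\pi$.

**Step 5: $f\ne0$.** If $f=0$, then $\frac1{2\pi}\int e^{im\theta}x\bar h\,d\theta=\langle S^mx,h\rangle=0$ for all $m\ge0$. So the Fourier coefficients of $x\bar h$ with index $\le0$ vanish, and $x\bar h\in H^1$. It vanishes on a set of positive measure, since $\gamma$ is a proper sub-arc of $\Gamma$, so it vanishes a.e. by boundary uniqueness. But $|x\bar h|=2\pi r|k|>0$ a.e. where $c+re^{i\theta}\in\gamma$, a contradiction.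

By Lemma 1, $x$ is not convex-cyclic. As $x\ne0$ was arbitrary, $T$ is not convex-cyclic. This proves Claim 3, and with it Theorem C. $\square$
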